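# Signs of the sine kernel on non-Archimedean Grassmannians

## 1. Lattices, subspaces and the non-Archimedean sine

Let $\mathbb F$ be a non-Archimedean local field with ring of integers $\mathcal O$, uniformizer $\pi$, and $q=|\mathcal O/\pi|$; normalize the absolute value by $|\pi|=q^{-1}$. Put $V=\mathbb F^n$, $\Lambda=\mathcal O^n$, $K=GL(\Lambda)=GL_n(\mathcal O)$, and $K_m=\{g\in K: g\equiv 1 \bmod \pi^m\}$ for $m\ge 1$. Three textbook facts are used throughout.

* *Elementary divisors.* A finitely generated $\mathcal O$-module is a finite direct sum of copies of $\mathcal O$ and of modules $\mathcal O/\pi^a$. If $\Gamma\subset\Lambda$ has finite index, there is a basis $e_1,\dots,e_n$ of $\Lambda$ with $\Gamma=\bigoplus_j\pi^{a_j}\mathcal Oe_j$.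
* *Nakayama.* If $X$ is finitely generated and $Y\subset X$ satisfies $Y+\pi X=X$, then $Y=X$.
* *The $q$-binomial theorem.* With $\binom dr_q$ the number of $r$-dimensional subspaces of a $d$-dimensional space over the field with $q$ elements,
$$\sum_{r=0}^d(-1)^rq^{\binom r2}\binom dr_q z^r=\prod_{j=0}^{d-1}(1-zq^j). \tag{1.1}$$

For a subspace $L\subset V$ write $L_\Lambda=L\cap\Lambda$. The quotient $\Lambda/L_\Lambda$ is torsion-free and finitely generated, hence free. So $L_\Lambda$ is a direct summand of $\Lambda$ of rank $\dim L$, and every basis of it extends to a basis of $\Lambda$. Doing this along a flag shows that **$K$ is transitive on partial flags of given dimensions**. In particular $Gr_k^V$, the Grassmannian of $k$-dimensional subspaces, is a compact homogeneous space of $K$. It has a unique $K$-invariant probability measure $dL$, and nonempty open sets have positive measure, since finitely many translates of one cover the space. "Smooth" means locally constant, and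 $(u,v)=\int\overline{u(L)}\,v(L)\,dL$.

*Example.* Let $n=2$. A line is $L=\mathbb F(x,y)$ with $\max(|x|,|y|)=1$, and then $L_\Lambda=\mathcal O(x,y)$.

**Definition (relative index).** For subspaces $L,N\subset V$ of any dimensions, $\sigma(L,N)=[\Lambda:L_\Lambda+N_\Lambda]^{-1}$, read as $0$ if the index is infinite, that is, if $L+N\neq V$.

*Example.* Let $n=2$, $L=\mathbb F(1,0)$, $N=\mathbb F(x,y)$ with $\max(|x|,|y|)=1$. Then $L_\Lambda+N_\Lambda=\mathcal O(1,0)+\mathcal O(0,y)$, so $\sigma(L,N)=|y|$. Clearly $\sigma$ is symmetric, and $\sigma(gL,gN)=\sigma(L,N)$ for $g\in K$.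

**Definition (non-Archimedean sine).** Let $p_L\colon V\to V/L$ be the quotient map, $\mu_L$ the Lebesgue measure on $V/L$ with $\mu_L(p_L(\Lambda))=1$, and $vol_\Lambda$ the Lebesgue measure on $V$ with $vol_\Lambda(\Lambda)=1$. For $L\in Gr_{n-k}^V$ and $M\in Gr_k^V$, the number $s(L,M)\ge0$ is given by
$$(p_L\times p_M)^*(\mu_L\boxtimes\mu_M)=s(L,M)\,vol_\Lambda ,\qquad p_L\times p_M\colon V\to V/L\times V/M .$$
It is $0$ when $L,M$ are not transversal.

**Lemma 1.** For $L\in Gr_{n-k}^V$, $M\in Gr_k^V$ one has $s(L,M)=\sigma(L,M)$.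

*Proof.* If $L,M$ are not transversal, both sides are $0$. Otherwise let $D=[\Lambda:L_\Lambda+M_\Lambda]<\infty$. The map $p_L\times p_M$ is an isomorphism, so $s(L,M)$ is the measure of the image of $\Lambda$, which is the inverse of the index of that image in $p_L(\Lambda)\times p_M(\Lambda)$. The image of $L_\Lambda+M_\Lambda$ is $p_L(M_\Lambda)\times p_M(L_\Lambda)$. Since $p_L(\Lambda)/p_L(M_\Lambda)\cong\Lambda/(L_\Lambda+M_\Lambda)$, and similarly for $p_M$, each factor has index $D$. So the image of $L_\Lambda+M_\Lambda$ has index $D^2$. It has index $D$ in the image of $\Lambda$, so the image of $\Lambda$ has index $D$ and $s(L,M)=D^{-1}$. $\square$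

Thus for $n=2$ the sine of $\mathbb F(1,0)$ and $\mathbb F(x,y)$ is $|y|$. We also need to know that $\sigma$ is a decent kernel.

**Lemma 2 (truncation).** Let $\sigma_m(L,N)=[\Lambda:L_\Lambda+N_\Lambda+\pi^m\Lambda]^{-1}$, $m\ge 1$, $\alpha>0$. Then $\sigma_m$ is locally constant and $|\sigma^\alpha-\sigma_m^\alpha|\le q^{-m\alpha}$ everywhere. In particular $\sigma^\alpha$ is continuous.

*Proof.* For $g\in K_m$ we have $(gL)_\Lambda=gL_\Lambda$, so $(gL)_\Lambda+\pi^m\Lambda=L_\Lambda+\pi^m\Lambda$. Hence $\sigma_m$ is constant on products of $K_m$-orbits, which are open because $K_m$ is open in $K$. If $\pi^m\Lambda\subset L_\Lambda+N_\Lambda$, then $\sigma_m=\sigma$. Otherwise $\pi^m$ does not kill $\Lambda/(L_\Lambda+N_\Lambda)$, so this module has a direct summand $\mathcal O$ or $\mathcal O/\pi^a$ with $a>m$, and its reduction mod $\pi^m$ has a summand $\mathcal O/\pi^m$. So $0\le\sigma,\sigma_m\le q^{-m}$. $\square$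

## 2. Cosine and Radon transforms

**Definition (cosine transform).** For a function $f$ on $Gr_{n-k}^V$, $(\mathcal C_kf)(M)=\int_{Gr_{n-k}^V}f(L)\,s(L,M)\,dL$ for $M\in Gr_k^V$.

*Example.* $\mathcal C_n$ takes a function on the point $Gr_0^V=\{0\}$ to a function on the point $Gr_n^V=\{V\}$. Since $s(0,V)=1$, it is the identity of $\mathbb C$.

**Definition (Radon transform).** For $a\le b$ and a function $f$ on $Gr_b^V$, $(R_{a,b}f)(M)=\int_{L\supset M,\,L\in Gr_b^V}f(L)\,dL$ for $M\in Gr_a^V$, with respect to the invariant probability measure on the $b$-subspaces containing $M$.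

*Example.* $R_{b,b}$ is the identity, and $R_{0,b}f$ is the number $\int f$.

**Flags.** Let $b\le t$. The variety of flags $L\subset N$ with $\dim L=b$, $\dim N=t$ is $K$-homogeneous, so it has only one $K$-invariant probability measure. Choosing $N$ uniformly and then $L\in Gr_b(N)$ uniformly gives such a measure, and so does choosing $L$ first and then $N\supset L$. Hence the two agree, and we may exchange the order of integration ("Fubini on flags"). The stabilizer of $N$ in $K$ maps onto $GL(N_\Lambda)$, so the measure on $Gr_b(N)$ is the $GL(N_\Lambda)$-invariant one. Likewise, the $t$-subspaces containing $L$ form $Gr_{t-b}(V/L)$ with its $GL(\Lambda/L_\Lambda)$-invariant measure. It follows that the $L^2$-adjoint of $R_{b,t}$ is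
$$(R_{b,t}^*f)(N)=\int_{L\subset N,\,L\in Gr_b}f(L)\,dL\qquad(N\in Gr_t^V).\tag{2.1}$$
All the operators $\mathcal C_k,R_{b,t},R_{b,t}^*$ commute with $K$, hence preserve $K_m$-invariance.

## 3. The sign conjecture

The source of the problem is Semyon Alesker, "Towards Hodge-Riemann relations for non-Archimedean analogs of valuations on convex sets", arXiv:2606.25641 (2026). Let $Val_i^\infty(V)$ be the space of smooth translation-invariant even valuations of degree $i$ in the sense of Alesker–Bernstein, with Alesker's product, and let $V_1$ be the first intrinsic volume of the non-Archimedean theory, normalized by $\Lambda$. We take the following from that theory as given. Using $\Lambda$, $Val_i^\infty(V)$ is identified with a space of locally constant functions on $Gr_i^V$. Every $\phi\in Val_i^\infty(V)$ has the form $\phi=\int_{Gr_{n-i}^V}f(L)\,p_L^*(\mu_L)\,dL$ with $f$ smooth, and under the identification this is $\mathcal C_if$. Moreover: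

* (a) for $k\le n-i$, $V_1^k\cdot\phi=c_{n,i,k}\,(\mathcal C_{i+k}\circ R_{n-i-k,n-i})f$ with a constant $c_{n,i,k}>0$;
* (b) if $\psi=\mathcal C_{n-i}g$, then $\phi\cdot\psi/vol_\Lambda=(\overline f,\mathcal C_{n-i}g)$.

**Definition (primitive valuations).** For $1\le i\le n/2$, $P_i=\{\phi\in Val_i^\infty(V):\phi\cdot V_1^{n-2i+1}=0\}$. On it one considers $Q(\phi)=(-1)^i\,\overline\phi\cdot\phi\cdot V_1^{n-2i}/vol_\Lambda$.

*Example.* Let $i=1$. By (a) with $k=n-1$, $\phi\cdot V_1^{n-1}$ is a positive multiple of $\mathcal C_nR_{0,n-1}f=\int f$. So $\mathcal C_1f\in P_1$ exactly when $\int f=0$.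

The non-mixed Hodge–Riemann relations in degree $i$ assert that $Q(\phi)>0$ for all nonzero $\phi\in P_i$. Since $\overline\phi=\mathcal C_i\overline f$ and $V_1^{n-2i}\phi=c\,\mathcal C_{n-i}R_{i,n-i}f$ with $c>0$, fact (b) gives $Q(\phi)=(-1)^ic\,(f,\mathcal C_{n-i}R_{i,n-i}f)$. The relations therefore become a statement about functions.

**Definition.** For $1\le i\le n/2$ let $\mathcal P_i\subset C^\infty(Gr_{n-i}^V)$ be the space of $f$ such that (1) $f$ is orthogonal to $\mathrm{Ker}(\mathcal C_i)$ in $L^2(Gr_{n-i}^V)$, and (2) $\mathcal C_i(f)\in P_i$; by (a) with $k=n-2i+1$, condition (2) is equivalent to $\mathcal C_{n-i+1}(R_{i-1,n-i}f)=0$.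

**Conjecture (stated as such in the source).** For every $f\in\mathcal P_i\setminus\{0\}$,
$$(-1)^i\big(f,(\mathcal C_{n-i}\circ R_{i,n-i})f\big)>0. \tag{3.1}$$

The question is whether this is true. The answer is yes, for every $\mathbb F$, every $n$ and every $1\le i\le n/2$. Condition (1) will never be used, and it will turn out to be void.

## 4. Lines in the plane

Take $n=2$, $i=1$. Then $R_{1,1}$ is the identity, and condition (2) says $\int f=0$. We want $-\iint\overline{f(L)}\,s(L,M)\,f(M)\,dL\,dM>0$ on $Gr_1^V$.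

Let $v(L,M)$ be the largest $v\ge0$ with $L_\Lambda+\pi^v\Lambda=M_\Lambda+\pi^v\Lambda$ ($\infty$ if $L=M$). Then $s(L,M)=q^{-v(L,M)}$. Indeed, choose a basis $u_1,u_2$ of $\Lambda$ with $L=\mathbb Fu_1$ and write $M=\mathbb F(au_1+bu_2)$ with $\max(|a|,|b|)=1$. Then $s(L,M)=|b|$ as in Section 1, and $L,M$ agree mod $\pi^v$ exactly when $b\in\pi^v\mathcal O$. So $s$ is an ultrametric. Since $\sum_{v=1}^k(q-1)q^{-v}=1-q^{-k}$,
$$s(L,M)=1-\sum_{v\ge1}(q-1)q^{-v}\,\mathbf 1[L\equiv M \bmod\pi^v]. \tag{4.1}$$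
For each $v$, congruence mod $\pi^v$ is an equivalence relation; call its classes the balls of level $v$. Integrating (4.1), which converges uniformly,
$$-(f,\mathcal C_1f)=-\Big|\int f\Big|^2+\sum_{v\ge1}(q-1)q^{-v}\sum_{B\text{ of level }v}\Big|\int_Bf\Big|^2 .$$
If $\int f=0$, this is nonnegative. It is positive if $f\ne0$, because $f$ is constant on the balls of some level, and on one of them its value is nonzero. For $f=1$, on the other hand, $-(f,\mathcal C_1f)<0$. So exactly one square has the wrong sign, and primitivity removes it.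

## 5. Planes in four-space: where the layers stop being squares

The natural plan is to repeat this for larger $i$: slice $\sigma$ by its values,
$$\sigma=1-\sum_{v\ge1}(q-1)q^{-v}\,\mathbf 1[\sigma\le q^{-v}],$$
and hope that each layer $\mathbf 1[\sigma\le q^{-v}]$ has a sign. This stops working at $n=4$, $i=2$, where the form in (3.1) is $(f,\mathcal C_2f)$ on $Gr_2^V$.

Look at the first layer. By Nakayama, $\sigma(L,N)=1$ iff the reductions of $L_\Lambda$ and $N_\Lambda$ mod $\pi$ span. For two planes in a $4$-dimensional space this means that they meet only in $0$. So $\mathbf 1[\sigma\le q^{-1}]$ is the kernel "the residue planes meet nontrivially", and **this is not an equivalence relation**. Over the residue field take $L=\langle e_1,e_2\rangle$, $N=\langle e_3,e_4\rangle$, $M=\langle e_1,e_3\rangle$: $M$ meets both $L$ and $N$, but $L\cap N=0$. Let $B_L,B_N,B_M$ be the sets of planes with these reductions. They are permuted by $K$, so they have equal measure $\beta>0$. For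 $f=\mathbf 1_{B_L}+\mathbf 1_{B_N}-2\cdot\mathbf 1_{B_M}$ the layer gives
$$\beta^2\,(1+1+4-4-4+0)=-2\beta^2<0,$$
while for $f=\mathbf 1_{B_L}$ it gives $\beta^2>0$. The layer is indefinite. This does not contradict the conjecture (our $f$ need not be primitive), but a layer is no longer a sum of squares.

Equation (4.1) can be read differently. In the plane, $L\equiv M$ mod $\pi^v$ means that *some sublattice $\Gamma$ with $\Lambda/\Gamma\cong\mathcal O/\pi^v$ contains both $L_\Lambda$ and $M_\Lambda$*. For a fixed $\Gamma$, the kernel $\mathbf 1[L_\Lambda+M_\Lambda\subset\Gamma]=\mathbf 1[L_\Lambda\subset\Gamma]\,\mathbf 1[M_\Lambda\subset\Gamma]$ is a product, so it gives a square $|\int_{L_\Lambda\subset\Gamma}f|^2$. **Instead of asking how large $\Lambda/(L_\Lambda+N_\Lambda)$ is, ask which sublattices $\Gamma$ contain $L_\Lambda+N_\Lambda$**, and expand $\sigma$ in these products by Möbius inversion. The expansion is useful only if its coefficients have controlled signs; they do.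

## 6. Sublattices and the statements

**Definition.** Let $\mathcal L_m$ be the finite set of $\mathcal O$-modules $\Gamma$ with $\pi^m\Lambda\subset\Gamma\subset\Lambda$, and $\mathcal L=\bigcup_m\mathcal L_m$. For $\Gamma\in\mathcal L$ and $f\in C^\infty(Gr_b^V)$ put
$$d(\Gamma)=\dim_{\mathcal O/\pi}\Lambda/(\Gamma+\pi\Lambda),\qquad U_b(\Gamma)=\{L\in Gr_b^V:L_\Lambda\subset\Gamma\},\qquad \hat f(\Gamma)=\int_{U_b(\Gamma)}f(L)\,dL=(\mathbf 1_{U_b(\Gamma)},f).$$

*Example.* Let $n=3$, $\Gamma=\mathcal O\oplus\pi\mathcal O\oplus\pi^2\mathcal O$. Then $|\Lambda/\Gamma|=q^3$ and $d(\Gamma)=2$. A line $\mathbb F(x,y,z)$, $\max(|x|,|y|,|z|)=1$, lies in $U_1(\Gamma)$ iff $y\in\pi\mathcal O$ and $z\in\pi^2\mathcal O$. No plane lies in $U_2(\Gamma)$: a rank-two summand reduces to a plane mod $\pi$, while $\Gamma$ reduces to a line. Always $d(\Gamma)=0$ iff $\Gamma=\Lambda$ (Nakayama), and $\hat f(\Lambda)=\int f$.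

**Lemma 3 (levels).** Let $m\ge1$, $L_0\in Gr_b^V$, $\Gamma_0=L_{0,\Lambda}+\pi^m\Lambda$, where $L_{0,\Lambda}=L_0\cap\Lambda$.

1. $L\in K_mL_0$ iff $L_\Lambda+\pi^m\Lambda=\Gamma_0$.
2. $U_b(\Gamma_0)=K_mL_0$, $\Lambda/\Gamma_0\cong(\mathcal O/\pi^m)^{n-b}$, and $d(\Gamma_0)=n-b$.
3. Every $f\in C^\infty(Gr_b^V)$ is $K_m$-invariant for some $m$. The space $C^\infty(Gr_b^V)$ is spanned by the $\mathbf 1_{U_b(\Gamma)}$ with $d(\Gamma)=n-b$.
4. $\dim C^\infty(Gr_b^V)^{K_m}=q^{(m-1)b(n-b)}\binom nb_q$.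
5. For $\Gamma\in\mathcal L_m$ the set $U_b(\Gamma)$ is $K_m$-stable, open and closed.

*Proof.* (1) If $L=gL_0$ with $g\in K_m$, then $L_\Lambda=gL_{0,\Lambda}$ agrees with $L_{0,\Lambda}$ mod $\pi^m$. Conversely, extend a basis $u_1,\dots,u_b$ of $L_{0,\Lambda}$ to a basis $u_1,\dots,u_n$ of $\Lambda$, and choose $v_j\in L_\Lambda$ with $v_j\equiv u_j$ mod $\pi^m\Lambda$ for $j\le b$. The map $u_j\mapsto v_j$ $(j\le b)$, $u_j\mapsto u_j$ $(j>b)$ is congruent to $1$ mod $\pi^m$. Its determinant is a unit, so it lies in $K_m$, and it sends $L_0$ to a $b$-dimensional subspace of $L$, that is, to $L$.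

(2) If $L_\Lambda\subset\Gamma_0$, then $L_\Lambda+\pi^m\Lambda\subset\Gamma_0$. Both have index $q^{m(n-b)}$ in $\Lambda$, so they are equal and (1) applies. The rest is clear, since $L_{0,\Lambda}$ is a summand of rank $b$.

(3) The function $(g,L)\mapsto f(gL)$ on $K\times Gr_b^V$ is locally constant. Near $(1,L)$ it equals $f(L)$ on a set $K_{m_L}\times W_L$, with $W_L$ a neighborhood of $L$ on which $f$ is constant. Finitely many $W_L$ cover, and the largest of the corresponding $m_L$ works. A $K_m$-invariant function is a combination of indicators of the finitely many $K_m$-orbits; use (2).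

(4) By (1), the $K_m$-orbits correspond to the images of the $L_\Lambda$ in $(\mathcal O/\pi^m)^n$, which are free rank-$b$ direct summands. Every such summand occurs: its complement is projective over a local ring, hence free, so $GL_n(\mathcal O/\pi^m)$ is transitive on these summands, and $K\to GL_n(\mathcal O/\pi^m)$ is onto. Now $|GL_n(\mathcal O/\pi^m)|=q^{(m-1)n^2}|GL_n(\mathcal O/\pi)|$, and the block-triangular stabilizer has $q^{(m-1)(n^2-b(n-b))}$ times as many elements as the stabilizer for $m=1$. Divide.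

(5) If $g\in K_m$ and $L_\Lambda\subset\Gamma$, then $gL_\Lambda\subset L_\Lambda+\pi^m\Lambda\subset\Gamma$. So $U_b(\Gamma)$ and its complement are unions of open orbits. $\square$

**Lemma 4.** $U_b(\Gamma)\neq\emptyset$ iff $d(\Gamma)\le n-b$, and then it has positive measure.

*Proof.* If $L_\Lambda\subset\Gamma$, then $\Lambda/\Gamma$ is a quotient of $\Lambda/L_\Lambda\cong\mathcal O^{n-b}$, so $d(\Gamma)\le n-b$. Conversely write $\Gamma=\bigoplus\pi^{a_j}\mathcal Oe_j$. Exactly $n-d(\Gamma)\ge b$ of the $a_j$ vanish; let $L$ be spanned by $b$ of the corresponding $e_j$. Nonempty open sets have positive measure. $\square$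

**Definition.** For $0\le i\le n$, $Prim_i=\{f\in C^\infty(Gr_{n-i}^V):\hat f(\Gamma)=0\text{ whenever }d(\Gamma)\le i-1\}$.

*Example.* $Prim_0=C^\infty(Gr_n^V)=\mathbb C$. Since $d(\Gamma)=0$ only for $\Gamma=\Lambda$, $Prim_1=\{f:\int f=0\}$. For $Prim_2$ one also asks that $\int_{L_\Lambda\subset\Gamma}f=0$ for all $\Gamma$ with $\Lambda/\Gamma\cong\mathcal O/\pi^v$, $v\ge1$.

**Definition.** For $\alpha>0$ and smooth $u,v$ on Grassmannians $Gr_b^V$, $Gr_t^V$, put
$$S_\alpha(u,v)=\iint\overline{u(L)}\,\sigma(L,N)^\alpha\,v(N)\,dL\,dN,\qquad c_\alpha(\Gamma)=|\Lambda/\Gamma|^{-\alpha}\prod_{j=0}^{d(\Gamma)-1}(1-q^{\alpha+j}).$$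

Each factor $1-q^{\alpha+j}$ is negative, so **the sign of $c_\alpha(\Gamma)$ is $(-1)^{d(\Gamma)}$**. *Example.* If $\Lambda/\Gamma\cong\mathcal O/\pi^v$, $v\ge1$, then $c_1(\Gamma)=-(q-1)q^{-v}$, the coefficient in (4.1); and for $n=2$, $S_1(f,f)=(f,\mathcal C_1f)$ on lines. Since $\sigma$ is real and symmetric, $S_\alpha(v,u)=\overline{S_\alpha(u,v)}$.

**Theorem A (the conjecture).** Let $1\le i\le n/2$, and let $f\in C^\infty(Gr_{n-i}^V)$, $f\ne0$, satisfy $\mathcal C_{n-i+1}(R_{i-1,n-i}f)=0$. Then $f\in Prim_i$ and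
$$(-1)^i\big(f,\mathcal C_{n-i}R_{i,n-i}f\big)=\gamma\sum_{\Gamma\in\mathcal L,\ d(\Gamma)=i}|\Lambda/\Gamma|^{-1}\prod_{j=1}^i(q^j-1)\,|\hat f(\Gamma)|^2>0,\qquad \gamma=\frac{(1-q^{-1})(1-q^{-(n-i+1)})}{(1-q^{-(i+1)})(1-q^{-(n-2i+1)})}.$$

**Theorem B (stronger form).** Let $0\le i\le n/2$ and $\alpha>0$.

* (a) $\mathcal C_k\colon C^\infty(Gr_{n-k}^V)\to C^\infty(Gr_k^V)$ is bijective for all $0\le k\le n$. So condition (1) is void, and $\mathcal P_i=Prim_i$ for $i\ge1$.
* (b) $(-1)^iS_\alpha(f,f)>0$ for $0\ne f\in Prim_i$. For $i\ge1$, $Prim_i=\{f:\int\sigma(L,N)^\alpha f(L)\,dL=0\ \forall N\in Gr_{n-i+1}^V\}$ for each $\alpha>0$.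
* (c) With $H_r=R_{n-i,n-r}(Prim_r)$, $0\le r\le i$, one has $C^\infty(Gr_{n-i}^V)=\bigoplus_{r=0}^iH_r$, orthogonal both in $L^2$ and for every $S_\alpha$. Moreover $(-1)^rS_\alpha$ is positive definite on $H_r$, $R_{n-i,n-r}$ is injective on $Prim_r$, and $S_\alpha$ is non-degenerate.
* (d) $\mathcal C_{n-i}R_{i,n-i}$ and $R_{i,n-i}$ are bijective. Hence, using fact (a) of Section 3 and $Val_i^\infty=\mathcal C_i(C^\infty(Gr_{n-i}^V))$, the map $V_1^{n-2i}\colon Val_i^\infty\to Val_{n-i}^\infty$ is an isomorphism, and $Val_i^\infty=\bigoplus_{r=0}^iV_1^{i-r}P_r$ (with $P_0=Val_0^\infty$), where $\phi\mapsto\overline\phi\,\phi\,V_1^{n-2i}/vol_\Lambda$ is $(-1)^r$-definite on $V_1^{i-r}P_r$.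
* (e) (Sharpness.) $\dim H_0=1$, and $H_r$ is infinite-dimensional for $1\le r\le i$. So for $i\ge1$ positivity fails if the primitivity condition is dropped. The range $\alpha>0$ cannot be extended to $\alpha=0$ for $i\ge1$: $\sigma^0\equiv1$ gives the form $|\int f|^2$, which vanishes on $Prim_i$.

*Check.* For $n=2$, $i=1$ we get $\gamma=1$, and Theorem A is the formula of Section 4.

## 7. Averaging $\sigma$ over subspaces

The purpose of this section is to replace the composites $\mathcal C\circ R$ in the conjecture by integrals against the single kernel $\sigma$.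

**Lemma 5.** Let $b\le t$, $p+b\ge n$, $\alpha>0$. There is $\kappa>0$, depending only on $n,p,b,t,\alpha$ (and $\mathbb F$), such that
$$\int_{L\subset N,\,L\in Gr_b}\sigma(L,P)^\alpha\,dL=\kappa\,\sigma(N,P)^\alpha\qquad(N\in Gr_t^V,\ P\in Gr_p^V).$$
Consequently $S_\alpha(R_{b,t}h,v)=\kappa\,S_\alpha(h,v)$ for $h\in C^\infty(Gr_t^V)$, $v\in C^\infty(Gr_p^V)$.

*Proof.* If $N+P\ne V$, both sides are $0$. Assume $N+P=V$, so $W=N\cap P$ has dimension $c=t+p-n$.

**Step 1: split the index, to isolate the dependence on $L$.** As $L_\Lambda\subset N_\Lambda$, the modular law gives $N_\Lambda\cap(L_\Lambda+P_\Lambda)=L_\Lambda+(N_\Lambda\cap P_\Lambda)=L_\Lambda+W_\Lambda$. So $(N_\Lambda+P_\Lambda)/(L_\Lambda+P_\Lambda)\cong N_\Lambda/(L_\Lambda+W_\Lambda)$ and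
$$[\Lambda:L_\Lambda+P_\Lambda]=[\Lambda:N_\Lambda+P_\Lambda]\,[N_\Lambda:L_\Lambda+W_\Lambda]$$
(possibly both sides infinite). Hence the claim holds with $\kappa$ the average of $[N_\Lambda:L_\Lambda+W_\Lambda]^{-\alpha}$ over $L\in Gr_b(N)$.

**Step 2: see that $\kappa$ does not depend on $N,P$.** An isomorphism $N_\Lambda\cong\mathcal O^t$ can be chosen to carry $W_\Lambda$ to the span of the last $c$ basis vectors, and it carries the invariant measure of $Gr_b(N)$ to that of $Gr_b(\mathbb F^t)$.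

**Step 3: see that $\kappa>0$.** Let $w_1,\dots,w_t$ be a basis of $N_\Lambda$ whose last $c$ vectors span $W_\Lambda$. Since $b\ge n-p=t-c$, the span $L$ of $w_1,\dots,w_b$ satisfies $L_\Lambda+W_\Lambda=N_\Lambda$. By Nakayama this persists for every $L'$ congruent to $L$ mod $\pi$, and these form an open set.

**Step 4: pass to forms.** By Fubini on flags,
$$S_\alpha(R_{b,t}h,v)=\iint\overline{h(N)}\Big(\int_{L\subset N}\sigma(L,P)^\alpha dL\Big)v(P)\,dN\,dP=\kappa\,S_\alpha(h,v).\ \square$$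

**Corollary 6.** For $a\le b$, $f\in C^\infty(Gr_b^V)$, $N\in Gr_{n-a}^V$: $(\mathcal C_{n-a}R_{a,b}f)(N)=\gamma_{a,b}\int f(L)\,\sigma(L,N)\,dL$ with $\gamma_{a,b}>0$.

*Proof.* By Lemma 1 and Fubini on flags, the left side is $\int f(L)\big(\int_{M\subset L,\,M\in Gr_a}\sigma(M,N)\,dM\big)dL$. Apply Lemma 5 with $\alpha=1$, the pair $a\le b$ in place of $b\le t$, and $p=n-a$; then $p+a=n$. $\square$

**Lemma 7.** $\displaystyle\gamma_{a,b}=\frac{(1-q^{-1})(1-q^{-(b+1)})}{(1-q^{-(a+1)})(1-q^{-(b-a+1)})}$. In particular $\gamma_{i,n-i}=\gamma$.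

*Proof.* **Step 1: rewrite $\gamma_{a,b}$ as an average over one Grassmannian.** By Step 1 of Lemma 5, with $W$ of dimension $b-a$, we may take the ambient space $\mathbb F^b$ and $W=\ker(\mathrm{pr}\colon\mathbb F^b\to\mathbb F^a)$, the projection to the first $a$ coordinates. Then $\gamma_{a,b}$ is the average over $M\in Gr_a(\mathbb F^b)$ of $D(M)=[\mathcal O^a:\mathrm{pr}(M\cap\mathcal O^b)]^{-1}$.

**Step 2: replace a random subspace by a random matrix.** Let $Z\in Mat_{b\times a}(\mathcal O)$ be Haar-random. Almost surely its columns are independent, since each column avoids the span of the previous ones, a proper subspace. Let $M=\mathrm{span}\,Z$, $\Delta(Z)=[M\cap\mathcal O^b:Z\mathcal O^a]^{-1}$ and $Z_{top}=\mathrm{pr}\,Z$. Then $|\det Z_{top}|=[\mathcal O^a:\mathrm{pr}\,Z\mathcal O^a]^{-1}=D(M)\,\Delta(Z)$ (both sides are $0$ if $\mathrm{pr}|_M$ is not injective). For $k\in GL_b(\mathcal O)$ the matrix $kZ$ has the same law as $Z$, and $\Delta(kZ)=\Delta(Z)$, so $E|\det Z_{top}|=E[D(kM)\Delta(Z)]$.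 Averaging over $k$ replaces $D(kM)$ by $\gamma_{a,b}$, so $E|\det Z_{top}|=\gamma_{a,b}\,E\Delta(Z)$.

**Step 3: compute $E\Delta(Z)$ column by column.** A uniform vector in $\mathcal O^t$ has norm $q^{-k}$ with probability $q^{-kt}(1-q^{-t})$, so its expected norm is $e_t=\sum_kq^{-k}q^{-kt}(1-q^{-t})=\frac{1-q^{-t}}{1-q^{-(t+1)}}$. Let $W_j$ be the intersection of $\mathcal O^b$ with the span of the first $j$ columns. Given these for $j-1$, the image of the $j$-th column $z_j$ in $\mathcal O^b/W_{j-1}\cong\mathcal O^{b-j+1}$ is uniform; if it is $\pi^k$ times a primitive vector, then $[W_j:W_{j-1}+\mathcal Oz_j]=q^k$. Multiplying these indices, $\Delta(Z)$ is the product of the norms of these images. Each conditional law is the same whatever the earlier columns are, so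
$$E\Delta(Z)=\prod_{t=b-a+1}^be_t=\frac{1-q^{-(b-a+1)}}{1-q^{-(b+1)}} .$$
The matrix $Z_{top}$ is Haar-random in $Mat_{a\times a}(\mathcal O)$, so the case $b=a$ gives $E|\det Z_{top}|=\frac{1-q^{-1}}{1-q^{-(a+1)}}$. Divide. $\square$

## 8. Möbius expansion of $\sigma^\alpha$ over sublattices

**Lemma 8.** For a finite $\mathcal O$-module $X$ and $\alpha\in\mathbb R$, with $d(Z)=\dim_{\mathcal O/\pi}Z/\pi Z$,
$$|X|^{-\alpha}=\sum_{Y\subset X}|X/Y|^{-\alpha}\prod_{j=0}^{d(X/Y)-1}(1-q^{\alpha+j}).$$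

*Example.* Let $X=(\mathcal O/\pi)^2$, $\alpha=1$. The submodules are $X$, the $q+1$ lines, and $0$, and
$$1+(q+1)\frac{1-q}{q}+\frac{(1-q)(1-q^2)}{q^2}=\frac{q^2+(1-q^2)(q+1-q)}{q^2}=q^{-2}.$$

*Proof.* **Step 1: define the coefficients by Möbius inversion and compute them.** Let $\varphi(Y)=|X/Y|^{-\alpha}$ and
$$\tilde c(Y)=\sum_{Y'\supset Y\supset\pi Y'}(-1)^rq^{\binom r2}\varphi(Y'),\qquad r=\dim_{\mathcal O/\pi} Y'/Y .$$
The condition $\pi Y'\subset Y$ says that $Y'/Y$ is a subspace of $(X/Y)[\pi]$, the kernel of $\pi$. Its dimension is the number of cyclic summands of $X/Y$, namely $d=d(X/Y)$. Also $\varphi(Y')=|X/Y|^{-\alpha}q^{\alpha r}$. By (1.1) with $z=q^\alpha$, $\tilde c(Y)=|X/Y|^{-\alpha}\prod_{j=0}^{d-1}(1-q^{\alpha+j})$, the summand in the claim.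

**Step 2: sum the coefficients.** Exchanging the sums,
$$\sum_Y\tilde c(Y)=\sum_{Y'}\varphi(Y')\sum_{\pi Y'\subset Y\subset Y'}(-1)^rq^{\binom r2}.$$
With $D=\dim Y'/\pi Y'$, the inner sum runs over subspaces of codimension $r$ in a $D$-dimensional space. By (1.1) with $z=1$ it is $\prod_{j=0}^{D-1}(1-q^j)$, which is $0$ if $D\ge1$ (factor $j=0$) and $1$ if $D=0$, that is, $Y'=0$. The total is $\varphi(0)=|X|^{-\alpha}$. $\square$

**Lemma 9 (expansion).** For $\alpha>0$, $u\in C^\infty(Gr_b^V)$, $v\in C^\infty(Gr_t^V)$,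
$$S_\alpha(u,v)=\lim_{m\to\infty}\sum_{\Gamma\in\mathcal L_m}c_\alpha(\Gamma)\,\overline{\hat u(\Gamma)}\,\hat v(\Gamma),$$
and only $\Gamma$ with $d(\Gamma)\le\min(n-b,n-t)$ contribute.

*Proof.* Apply Lemma 8 to $X=\Lambda/(L_\Lambda+N_\Lambda+\pi^m\Lambda)$. Its submodules $Y$ correspond to the $\Gamma\in\mathcal L_m$ containing $L_\Lambda+N_\Lambda$, with $X/Y\cong\Lambda/\Gamma$. Hence
$$\sigma_m(L,N)^\alpha=\sum_{\Gamma\in\mathcal L_m}c_\alpha(\Gamma)\,\mathbf 1_{U_b(\Gamma)}(L)\,\mathbf 1_{U_t(\Gamma)}(N).$$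
Integrate against $\overline{u(L)}\,v(N)$. By Lemma 2 the left side converges to $S_\alpha(u,v)$ with error at most $q^{-m\alpha}\|u\|_1\|v\|_1$. The last claim is Lemma 4: for other $\Gamma$ one of the sets $U_b(\Gamma),U_t(\Gamma)$ is empty. $\square$

Thus on $Gr_{n-i}^V$ only $d(\Gamma)\le i$ occurs, with signs $(-1)^{d(\Gamma)}$. On $Prim_i$ only $d(\Gamma)=i$ survives, and all signs agree.

**Proposition 10.** Let $0\le i\le n$, $\alpha>0$, $0\ne f\in Prim_i$. Then
$$(-1)^iS_\alpha(f,f)=\sum_{d(\Gamma)=i}|c_\alpha(\Gamma)|\,|\hat f(\Gamma)|^2>0.$$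

*Proof.* In Lemma 9 with $u=v=f$, only $d(\Gamma)\le i$ contributes, hence by primitivity only $d(\Gamma)=i$, where $c_\alpha(\Gamma)=(-1)^i|c_\alpha(\Gamma)|$. As $\mathcal L_m$ increases to $\mathcal L$, the sums, times $(-1)^i$, increase to the full sum. For strict positivity choose $L_0$ with $f(L_0)\ne0$, choose $m\ge1$ with $f$ $K_m$-invariant, and put $\Gamma_0=L_{0,\Lambda}+\pi^m\Lambda$. By Lemma 3(2), $d(\Gamma_0)=i$ and $\hat f(\Gamma_0)=f(L_0)\cdot\mathrm{vol}(K_mL_0)\ne0$. $\square$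

## 9. The primitivity equation and the proof of Theorem A

By Corollary 6, the hypothesis of Theorem A says that $\int\sigma(L,N)f(L)\,dL$ vanishes for all $N$ of dimension $n-i+1$. We must deduce that every $\hat f(\Gamma)$ with $d(\Gamma)\le i-1$ vanishes. The trick is to test $f$ against its own averages $R^*f$ over larger subspaces: the larger dimension truncates the expansion, and the hats of $R^*f$ are positive multiples of those of $f$, so sums of squares appear again.

**Lemma 11.** Let $b\le t$ and $d(\Gamma)\le n-t$. There is $p_{b,t}(\Gamma)>0$ with $R_{b,t}\mathbf 1_{U_t(\Gamma)}=p_{b,t}(\Gamma)\,\mathbf 1_{U_b(\Gamma)}$. Hence $\widehat{R_{b,t}^*f}(\Gamma)=p_{b,t}(\Gamma)\,\hat f(\Gamma)$ for $f\in C^\infty(Gr_b^V)$.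

*Proof.* The value at $L$ is the probability that a random $N\supset L$ has $N_\Lambda\subset\Gamma$; it is $0$ unless $L_\Lambda\subset\Gamma$. If $L_\Lambda\subset\Gamma$, pass to $V/L$ with the lattice $\bar\Lambda=\Lambda/L_\Lambda$ and put $\bar\Gamma=\Gamma/L_\Lambda$. Since $(N/L)\cap\bar\Lambda=N_\Lambda/L_\Lambda$, the probability is the measure of $U_{t-b}(\bar\Gamma)\subset Gr_{t-b}(V/L)$. By elementary divisors, sublattices of $\bar\Lambda$ with isomorphic quotients are conjugate under $GL(\bar\Lambda)$, so this measure depends only on $\bar\Lambda/\bar\Gamma\cong\Lambda/\Gamma$, not on $L$. It is positive by Lemma 4, because $d(\bar\Gamma)=d(\Gamma)\le n-t=(n-b)-(t-b)$. Finally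
$$\widehat{R_{b,t}^*f}(\Gamma)=(\mathbf 1_{U_t(\Gamma)},R_{b,t}^*f)=(R_{b,t}\mathbf 1_{U_t(\Gamma)},f)=p_{b,t}(\Gamma)\,\hat f(\Gamma).\ \square$$

**Proposition 12.** Let $1\le i\le n/2$, $\alpha>0$, $f\in C^\infty(Gr_{n-i}^V)$. Then $\int\sigma(L,N)^\alpha f(L)\,dL=0$ for all $N\in Gr_{n-i+1}^V$ if and only if $f\in Prim_i$.

*Proof.* **Step 1: primitive functions satisfy the equation.** Let $f\in Prim_i$ and $g(N)=\int\sigma(L,N)^\alpha f(L)\,dL$ on $Gr_{n-i+1}^V$. By $K$-invariance of $\sigma$ and $dL$, $g(kN)=\int\sigma(L,N)^\alpha f(kL)\,dL$ for $k\in K$, so $g$ inherits $K_m$-invariance from $f$ and is smooth. In Lemma 9 for $S_\alpha(g,f)$ only $d(\Gamma)\le i-1$ contributes, and there $\hat f(\Gamma)=0$. So $0=S_\alpha(g,f)=(g,g)$ and $g=0$.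

**Step 2: extend the equation to larger $N$, to have test functions on all $Gr_{n-r}^V$.** Assume the equation. Let $0\le r\le i-1$ and $N\in Gr_{n-r}^V$, and average over $N'\in Gr_{n-i+1}(N)$. Lemma 5, with the pair $n-i+1\le n-r$ and $p=n-i$, applies because $(n-i)+(n-i+1)\ge n$; this is where $i\le n/2$ enters. Dividing by $\kappa>0$,
$$\int\sigma(L,N)^\alpha f(L)\,dL=0\qquad(N\in Gr_{n-r}^V,\ 0\le r\le i-1).\tag{9.1}$$

**Step 3: kill the hats one value of $d$ at a time.** Let $\mathbf S_r$ be the statement that $\hat f(\Gamma)=0$ whenever $d(\Gamma)\le r$. $\mathbf S_{-1}$ is vacuous. Assume $\mathbf S_{r-1}$ with $0\le r\le i-1$, and let $h=R^*_{n-i,n-r}f\in C^\infty(Gr_{n-r}^V)$. By Lemma 11, $\hat h(\Gamma)=p(\Gamma)\hat f(\Gamma)$ with $p(\Gamma)>0$ for $d(\Gamma)\le r$. By Lemma 4, $\hat h(\Gamma)=0$ for $d(\Gamma)>r$. Integrating (9.1) against $\overline{h(N)}$ gives $S_\alpha(h,f)=0$. Expanding by Lemma 9 and dropping the terms with $d(\Gamma)<r$ by $\mathbf S_{r-1}$,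
$$0=(-1)^rS_\alpha(h,f)=\lim_m\sum_{\Gamma\in\mathcal L_m,\ d(\Gamma)=r}|c_\alpha(\Gamma)|\,p(\Gamma)\,|\hat f(\Gamma)|^2 .$$
The sums are nonnegative and nondecreasing in $m$, so every term is $0$. As $|c_\alpha(\Gamma)|\,p(\Gamma)>0$, this is $\mathbf S_r$. Finally $\mathbf S_{i-1}$ says $f\in Prim_i$. $\square$

**Proof of Theorem A.** **Step 1: translate the hypothesis.** By Corollary 6 with $a=i-1$, $b=n-i$, the hypothesis says $\int\sigma(L,N)f(L)\,dL=0$ for all $N\in Gr_{n-i+1}^V$. By Proposition 12 with $\alpha=1$, $f\in Prim_i$.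

**Step 2: translate the form.** By Corollary 6 with $a=i$, $b=n-i$, and Lemma 7, $(f,\mathcal C_{n-i}R_{i,n-i}f)=\gamma\,S_1(f,f)$.

**Step 3: read off the sign.** Proposition 10 with $\alpha=1$ gives the formula and strict positivity, since for $d(\Gamma)=i$ we have $|c_1(\Gamma)|=|\Lambda/\Gamma|^{-1}\prod_{j=1}^i(q^j-1)$. Every element of $\mathcal P_i\setminus\{0\}$ satisfies the hypothesis, by condition (2) alone, so the conjecture is true. $\blacksquare$

## 10. The orthogonal decomposition and the proof of Theorem B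

**Part (b)** is Propositions 10 and 12.

**Part (c), Step 1: definiteness and $S_\alpha$-orthogonality.** Let $h\in Prim_r$, $h'\in Prim_{r'}$, $r,r'\le i$. Apply Lemma 5 with the pair $n-i\le n-r$ and $p=n-i$, then use Hermitian symmetry and apply it with the pair $n-i\le n-r'$ and $p=n-r$. Both times the dimension condition holds: $2(n-i)\ge n$ and $2n-i-r\ge n$. The result is
$$S_\alpha(R_{n-i,n-r}h,\,R_{n-i,n-r'}h')=\kappa\kappa'\,S_\alpha(h,h'),\qquad\kappa,\kappa'>0.\tag{10.1}$$
For $r=r'$ and $h=h'\ne0$, the right side times $(-1)^r$ is positive by Proposition 10. So $R_{n-i,n-r}$ is injective on $Prim_r$, and $(-1)^rS_\alpha$ is positive definite on $H_r$. For $r<r'$ the right side is $0$ by Lemma 9: $\hat h(\Gamma)\ne0$ forces $d(\Gamma)\le r$ (Lemma 4), while $\hat h'(\Gamma)\ne0$ forces $d(\Gamma)\ge r'$. Hermitian symmetry covers $r>r'$.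

**Part (c), Step 2: the adjoint Radon transform of an indicator, needed for $L^2$-orthogonality.** Claim: for $b\le t$, $R_{b,t}^*\mathbf 1_{U_b(\Gamma)}$ is a combination of functions $\mathbf 1_{U_t(\Gamma'')}$ with $\Gamma''\supset\Gamma$, and each such $\Gamma''$ has $d(\Gamma'')\le d(\Gamma)$. By (2.1), the value at $N$ is the probability that a random $L\in Gr_b(N)$ has $L_\Lambda\subset N_\Lambda\cap\Gamma$. By elementary divisors in $N_\Lambda$ this depends only on the isomorphism class of $N_\Lambda/(N_\Lambda\cap\Gamma)\cong(N_\Lambda+\Gamma)/\Gamma$, hence only on the module $N_\Lambda+\Gamma$. So the function is a combination of the functions $\mathbf 1[N_\Lambda+\Gamma=\Gamma']$ with $\Gamma\subset\Gamma'\subset\Lambda$. For $\Gamma''\supset\Gamma$,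
$$\mathbf 1[N_\Lambda\subset\Gamma'']=\sum_{\Gamma\subset\Gamma'\subset\Gamma''}\mathbf 1[N_\Lambda+\Gamma=\Gamma'],$$
and Möbius inversion in the finite poset $\{\Gamma'':\Gamma\subset\Gamma''\subset\Lambda\}$ expresses the functions $\mathbf 1[N_\Lambda+\Gamma=\Gamma']$ by the functions $\mathbf 1_{U_t(\Gamma'')}$. Finally, $\Lambda/\Gamma''$ is a quotient of $\Lambda/\Gamma$, so $d(\Gamma'')\le d(\Gamma)$.

**Part (c), Step 3: $L^2$-orthogonality.** Let $r<r'$, $h\in Prim_r$, $h'\in Prim_{r'}$. By Lemma 3(3), $h$ is a combination of $\mathbf 1_{U_{n-r}(\Gamma)}$ with $d(\Gamma)=r$. So by Lemma 11, $R_{n-i,n-r}h$ is a combination of $\mathbf 1_{U_{n-i}(\Gamma)}$ with $d(\Gamma)=r$. For each of these,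
$$(\mathbf 1_{U_{n-i}(\Gamma)},R_{n-i,n-r'}h')=(R^*_{n-i,n-r'}\mathbf 1_{U_{n-i}(\Gamma)},h')$$
is, by Step 2, a combination of values $\hat h'(\Gamma'')$ with $d(\Gamma'')\le r<r'$. These vanish because $h'\in Prim_{r'}$.

**Part (c), Step 4: the $H_r$ span.** Let $F_r=\mathrm{span}\{\mathbf 1_{U_{n-i}(\Gamma)}:d(\Gamma)\le r\}\subset C^\infty(Gr_{n-i}^V)$. Then $F_{-1}=0$ and $F_i=C^\infty(Gr_{n-i}^V)$ by Lemma 3(3). Since $C^\infty(Gr_{n-r}^V)$ is spanned by the $\mathbf 1_{U_{n-r}(\Gamma)}$ with $d(\Gamma)\le r$ (already by those with $d(\Gamma)=r$), Lemma 11 gives $F_r=R_{n-i,n-r}C^\infty(Gr_{n-r}^V)$. Put $E=\mathrm{span}\{\mathbf 1_{U_{n-r}(\Gamma)}:d(\Gamma)\le r-1\}\subset C^\infty(Gr_{n-r}^V)$; then $Prim_r$ is by definition the orthogonal complement $E^\perp$ in $C^\infty(Gr_{n-r}^V)$.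

We claim $C^\infty(Gr_{n-r}^V)=Prim_r\oplus E$. The space $E$ is $K$-stable, as $g\,U_{n-r}(\Gamma)=U_{n-r}(g\Gamma)$. Given a $K_m$-invariant $f$, project it orthogonally onto the finite-dimensional space $E^{K_m}$. The remainder $f'$ is $K_m$-invariant and orthogonal to $E^{K_m}$. For $e\in E$ the average $\bar e$ of $e$ over $K_m$ lies in $E^{K_m}$ (a finite average, because $e$ is smooth), and $(e,f')=(\bar e,f')=0$. So $f'\in E^\perp=Prim_r$. The sum is direct because $E\cap E^\perp=0$.

By Lemma 11, $R_{n-i,n-r}E=F_{r-1}$. Hence $F_r=H_r+F_{r-1}$, and by induction $C^\infty(Gr_{n-i}^V)=\sum_{r\le i}H_r$. The sum is direct by Step 3.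

**Part (c), Step 5: non-degeneracy.** If $S_\alpha(v,f)=0$ for all $v\in C^\infty(Gr_{n-i}^V)$ and $f=\sum f_r$ with $f_r\in H_r$, then taking $v=f_r$ gives $S_\alpha(f_r,f_r)=0$ by Step 1. So $f_r=0$ for every $r$.

**Parts (a) and (d), Step 1: the operator $T=\mathcal C_{n-i}R_{i,n-i}$ is bijective.** By Corollary 6, $(Tf)(N)=\gamma\int\sigma(L,N)f(L)\,dL$, so $(v,Tf)=\gamma S_1(v,f)$. By non-degeneracy of $S_1$, $T$ is injective. It preserves each finite-dimensional space $C^\infty(Gr_{n-i}^V)^{K_m}$, so it is bijective on each, hence bijective.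

**Parts (a) and (d), Step 2: the factors are bijective.** On $K_m$-invariants $R_{i,n-i}$ is injective and $\mathcal C_{n-i}\colon C^\infty(Gr_i^V)^{K_m}\to C^\infty(Gr_{n-i}^V)^{K_m}$ is surjective. By Lemma 3(4) both spaces have dimension $q^{(m-1)i(n-i)}\binom ni_q$, so both maps are bijective. Since $s$ is symmetric, $\int(\mathcal C_if)\,g=\int f\,(\mathcal C_{n-i}g)$: $\mathcal C_i$ is the transpose of $\mathcal C_{n-i}$ for the pairing $\int uv$, which is non-degenerate on $K_m$-invariants. So $\mathcal C_i$ is bijective on each level too. As $0\le i\le n/2$ is arbitrary, all $\mathcal C_k$ are bijective. In particular $\mathrm{Ker}(\mathcal C_i)=0$ and condition (1) is void. For $i\ge1$, condition (2) is equivalent to $f\in Prim_i$ by Corollary 6 and Proposition 12. Hence $\mathcal P_i=Prim_i$.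

**Part (d), Step 3: translation to valuations.** For $\phi=\mathcal C_if$, fact (a) of Section 3 gives $V_1^{n-2i}\phi=c\,Tf$ with $c>0$. Since $\mathcal C_i$ and $T$ are bijective and $Val_{n-i}^\infty=\mathcal C_{n-i}(C^\infty(Gr_i^V))=C^\infty(Gr_{n-i}^V)$, the map $V_1^{n-2i}\colon Val_i^\infty\to Val_{n-i}^\infty$ is bijective. Next, for $1\le r\le i$, $\phi_r=\mathcal C_rh$ lies in $P_r$ iff $h\in Prim_r$, by fact (a) with $k=n-2r+1$, Corollary 6 and Proposition 12; for $r=0$, $Prim_0=C^\infty(Gr_n^V)$ and $P_0=Val_0^\infty$. Fact (a) with $k=i-r$ gives $V_1^{i-r}\phi_r=c\,\mathcal C_iR_{n-i,n-r}h$ with $c>0$. So $V_1^{i-r}P_r=\mathcal C_i(H_r)$, and applying $\mathcal C_i$ to (c) gives $Val_i^\infty=\bigoplus_{r=0}^iV_1^{i-r}P_r$. For $\phi=\mathcal C_if$, fact (b) gives, as in Section 3,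
$$\overline\phi\,\phi\,V_1^{n-2i}/vol_\Lambda=c\,(f,Tf)=c\gamma\,S_1(f,f),\qquad c>0,$$
which is $(-1)^r$-definite for $f\in H_r$ by (c).

**Part (e), Step 1: identify $Prim_r$ as a kernel.** $H_0=R_{n-i,n}(\mathbb C)$ is the space of constants. Let $1\le r\le i$. Claim: $Prim_r$ is the kernel of $R^*=R^*_{n-r,n-r+1}\colon C^\infty(Gr_{n-r}^V)\to C^\infty(Gr_{n-r+1}^V)$. By Lemma 11, for $d(\Gamma)\le r-1$ the number $\widehat{R^*f}(\Gamma)$ is a positive multiple of $\hat f(\Gamma)$. So $R^*f=0$ implies $f\in Prim_r$. Conversely, if $f\in Prim_r$, the hats of $R^*f$ vanish for $d(\Gamma)\le r-1$. By Lemma 3(2) on $Gr_{n-r+1}^V$, where $d(\Gamma_0)=r-1$, these hats include positive multiples of all values of $R^*f$, so $R^*f=0$.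

**Part (e), Step 2: count dimensions.** On $K_m$-invariants the kernel has dimension at least
$$q^{(m-1)r(n-r)}\tbinom nr_q-q^{(m-1)(r-1)(n-r+1)}\tbinom n{r-1}_q\longrightarrow\infty\qquad(m\to\infty),$$
because $r(n-r)-(r-1)(n-r+1)=n-2r+1>0$. Since $R_{n-i,n-r}$ is injective on $Prim_r$, $H_r$ is infinite-dimensional.

**Part (e), Step 3: the two failures.** For $i\ge1$ the space $H_{i-1}$ is nonzero, and $(-1)^iS_1$ is negative definite on it by (c), so positivity in (3.1) fails without primitivity. At $\alpha=0$ the form is $|\int f|^2=|\hat f(\Lambda)|^2$. Since $d(\Lambda)=0\le i-1$, it vanishes on $Prim_i$, which is nonzero because $H_i\neq0$. $\blacksquare$
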